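# Private Colors and Hall Capacities in Improper List Coloring

## 1. Private colors, rest vertices and the budget function

Start with the following data, which we call a **configuration**. There are integers $D\ge 1$, $k\ge 1$, $s\ge 0$ and a finite set
$$V=P_1\cup\dots\cup P_g\cup Q\quad\text{(disjoint union)},\qquad |P_i|=D+e_i\ \ (e_i\ge 1),\qquad |Q|=D(k-g),\quad g\le k.$$
The sets $P_i$ are the *big parts*. There is a color set $C$ with $|C|=c=k+s$, and every $v\in V$ has a list $L(v)\subseteq C$ of exactly $k$ colors. Put $M(v)=C\setminus L(v)$, so $|M(v)|=s$. For $Y\subseteq C$ let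
$$N(Y)=\{v\in V: L(v)\cap Y\neq\emptyset\},\qquad \pi(Y)=|N(Y)\cap Q|,\qquad N_j(Y)=|N(Y)\cap P_j| .$$
We say that $v$ **misses** $Y$ if $Y\subseteq M(v)$, that is, $v\notin N(Y)$. For one-element sets we write $N(\beta)$, $\pi(\beta)$, $N_j(\beta)$, and so on. No vertex misses a set of more than $s$ colors.

A coloring that gives each $v$ a color of $L(v)$ is **good** if every color class either lies in one big part or has at most $D$ elements. So a color has "capacity $D$" unless it stays inside one big part, where it is free.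

To exploit the free classes, choose a set $I$ of (indices of) big parts, let $J$ be the set of the other big parts, and give the parts in $I$ distinct *private colors*: an injection $\varphi:I\to C$. In $P_i$, paint with $\varphi(i)$ every vertex that has $\varphi(i)$ in its list. The vertices of $P_i$ that could not be painted,
$$R_i=\{v\in P_i:\varphi(i)\in M(v)\},$$
are the **rest vertices**. They, all of $P_j$ for $j\in J$, and all of $Q$ must now be colored from $F=C\setminus\varphi(I)$, and we ask that each color of $F$ be used at most $D$ times. Whether this is possible is a question for Hall's theorem, which we use in two forms. Both follow from the usual statement by replacing each color by $D$ copies.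

* A set $U$ of vertices can be colored from the lists with colors of $F$, each used at most $D$ times, if and only if $|W|\le D\,|L(W)\cap F|$ for every $W\subseteq U$, where $L(W)=\bigcup_{v\in W}L(v)$.
* Each color of a set $X$ can be given $D$ vertices of $U$ of its own, all having it in their lists, if and only if $|N(Y)\cap U|\ge D|Y|$ for all $Y\subseteq X$.

For $Y\subseteq C$ let $b_i(Y)=|\{v\in R_i: v\text{ misses }Y\}|$ and define the **budget**
$$G_J(Y)=D(s-|Y|)+\pi(Y)+\sum_{j\in J}\big(N_j(Y)-e_j\big).\tag{1}$$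

**Lemma 1.** If $\sum_{i\in I}b_i(Y)\le G_J(Y)$ for all $Y\subseteq F$ with $|Y|\le s$, then a good coloring exists. For $|Y|=s$ the condition just says $G_J(Y)\ge 0$.

*Proof.* Let $U=\bigcup_{i\in I}R_i\cup\bigcup_{j\in J}P_j\cup Q$. If $W\subseteq U$ violates Hall's condition and $Y=F\setminus L(W)$, then all vertices of $W$ miss $Y$, and $|W|>D(|F|-|Y|)$. So it suffices that for each $Y\subseteq F$ the number of vertices of $U$ missing $Y$ is at most $D(|F|-|Y|)$. If $|Y|>s$, this number is $0$. If $|Y|\le s$, it equals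
$$D(k-|I|-|J|)-\pi(Y)+\sum_{j\in J}\big(D+e_j-N_j(Y)\big)+\sum_{i\in I}b_i(Y),$$
and $D(|F|-|Y|)=D(k+s-|I|-|Y|)$. Subtracting, the requirement becomes $\sum_{i\in I} b_i(Y)\le G_J(Y)$. The resulting coloring is good: class $\varphi(i)$ lies inside $P_i$, and the other classes have at most $D$ elements.

If $|Y|=s$ and $Y\subseteq F$, a vertex of $R_i$ missing $Y$ would also miss $\varphi(i)\notin Y$, hence $s+1$ colors. So all $b_i(Y)$ are $0$. $\square$

**A configuration with 14 vertices.** Let $D=2$, $k=4$, $s=2$, $C=\{1,\dots,6\}$. There are three big parts of size $4$ and $|Q|=2$. The missed pairs $M(v)$ are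
$$P_1:\ 16,\,16,\,23,\,45;\qquad P_2:\ 26,\,13,\,45,\,14;\qquad P_3:\ 36,\,12,\,45,\,14;\qquad Q:\ 56,\,56 .$$
Take $J=\emptyset$, so $G(Y)=2(2-|Y|)+\pi(Y)$. With private colors $\varphi=(1,2,3)$ the rest vertices are those with $M(v)=16,16,26,36$. The condition at $Y=\emptyset$ holds ($4\le G(\emptyset)=4$), but at $Y=\{6\}$ there are $4$ rest vertices missing $6$, while $G(6)=2+0=2$. Indeed all six uncolored vertices (these four and $Q$) miss $6$, and of $F=\{4,5,6\}$ only $4,5$ are usable, with total capacity $4$. With $\varphi=(2,3,5)$ the rest vertices have $M(v)=23,13,45$. Now $F=\{1,4,6\}$, and we may color $Q$ with $1$, the vertices $23$ and $13$ with $4$, and the vertex $45$ with $6$. So the scheme works, but the private colors must be chosen with care. How to choose them is the subject of these notes.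

## 2. Improper list coloring and the bound $(d+2)\chi^d+(d+1)$

Graphs are finite and simple and have at least one vertex; $d\ge0$ is an integer. A coloring of $V(G)$ is **$d$-improper** if each color class induces a subgraph of maximum degree at most $d$. The least number of colors is the **$d$-improper chromatic number** $\chi^d(G)$. A **$k$-list assignment** $L$ gives every vertex a set $L(v)$ of $k$ colors. $G$ is **$d$-improper $k$-choosable** if for every $k$-list assignment there is a $d$-improper coloring $f$ with $f(v)\in L(v)$ for all $v$. The least such $k$ is the **$d$-improper list chromatic number** $\chi_l^d(G)$. Clearly $\chi_l^d(G)\ge\chi^d(G)$, and for $d=0$ these are the ordinary chromatic and list chromatic numbers.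

*Example.* In $K_n$ a class may have at most $d+1$ vertices, so $\chi^d(K_n)=\lceil n/(d+1)\rceil=:k$. With lists of size $k$, color greedily, using no color more than $d+1$ times. A vertex gets stuck only if all $k$ colors of its list were used $d+1$ times, that is, after $(d+1)k\ge n$ other vertices, which is impossible. So $\chi_l^d(K_n)=\chi^d(K_n)$.

When do lists cost nothing? Noel, Reed and Wu (*A proof of a conjecture of Ohba*) proved that $|V(G)|\le 2\chi(G)+1$ implies $\chi_l(G)=\chi(G)$. For general $d$, Yan et al. proved $\chi_l^d(G)=\chi^d(G)$ if $|V(G)|\le (d+1)\chi^d(G)+\sqrt{(d+1)\chi^d(G)}-d$, and they conjectured the statement below, which appears as a problem in Wei Wang and Jianguo Qian, *Chromatic-choosability of hypergraphs with high chromatic number*, arXiv:1807.08273 (2018). The conjecture is true: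

**Theorem 1.** For every integer $d\ge0$ and every graph $G$: if $|V(G)|\le(d+2)\chi^d(G)+(d+1)$, then $\chi_l^d(G)=\chi^d(G)$.

*One vertex too many.* Let $d=1$ and $G=K_{6,3}$, so $\chi^1(G)=2$ and $|V(G)|=9=3\cdot2+2+1$. Give the three vertices of the small side the lists $12,13,23$, and the six vertices of the other side the lists $12,12,13,13,23,23$. A class meeting both sides and inducing maximum degree at most $1$ has at most $2$ vertices; a class inside the small side has at most $2$; a class inside the large side has at most $4$. If no class has more than two vertices, at most $6$ vertices are colored; if exactly one does, at most $4+2+2=8$. If two or more do, these lie in the large side and cover at most $6$ vertices, and at most one further class adds at most $2$. So nine vertices are never colored, and $\chi_l^1(K_{6,3})>2$.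

From now on $D=d+1$. Let $V$ be a finite set partitioned into $k$ (possibly empty) parts, with a list $L(v)$ for each $v$. As before, a coloring from the lists is **good** if every class is contained in one part or has at most $D$ elements.

**Theorem A.** Let $D\ge1$, $k\ge1$. If $|V|\le(D+1)k+D$ and $|L(v)|\ge k$ for all $v$, then a good coloring exists.

**Theorem A implies Theorem 1.** Let $k=\chi^d(G)$, $|V(G)|\le(d+2)k+d+1=(D+1)k+D$, and let $L$ be a $k$-list assignment. Take the classes of a $d$-improper $k$-coloring as parts. In a good coloring each class lies in a part, hence induces maximum degree at most $d$, or has at most $d+1$ vertices, hence again induces maximum degree at most $d$. So $\chi_l^d(G)\le k$. $\square$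

**Theorem A for $D=1$.** Here $|V|\le2k+1$. If $|V|\le k$, choose distinct colors greedily. Otherwise let $G$ be the complete multipartite graph on the nonempty parts, so $\chi(G)\le k$. Add edges one at a time until the graph is complete. Each step raises the chromatic number by at most $1$, and the complete graph has chromatic number $|V|\ge k$. So at some moment we have a supergraph $G'$ with $\chi(G')=k$. By the theorem of Noel, Reed and Wu, $\chi_l(G')=k$. A proper coloring of $G'$ from the lists is proper for $G$, so every class lies in one part and the coloring is good. $\square$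

**From here to the end of Section 10, $D\ge2$ is fixed.** For $k=1$ Theorem A is trivial, because every class lies in the single part.

## 3. Structure of a smallest counterexample

Suppose Theorem A fails for $D$. Take a counterexample with $k$ minimum and, subject to that, $n=|V|$ minimum. Trim the lists to $|L(v)|=k$; a good coloring from trimmed lists is good for the original ones. We know $k\ge2$. Put $C=\bigcup_vL(v)$, $c=|C|$, $s=c-k$, and use $M(v)$, $N(Y)$ and "misses" as in Section 1.

**Fact F1.** $|N(X)|\ge D|X|+1$ for every nonempty $X\subseteq C$; in particular $n\ge Dc+1$.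

*Purpose: no set of colors is so rare that its vertices could be disposed of within capacity $D$.* Otherwise take an inclusion-minimal nonempty $X$ with $|N(X)|\le D|X|$. We claim that $N(X)$ can be colored from the lists with colors of $X$, each used at most $D$ times. If not, Hall's theorem gives a nonempty $W\subseteq N(X)$ with $D|L(W)\cap X|<|W|$. Put $X'=X\setminus L(W)$. Since $W\ne\emptyset$ and $W\subseteq N(X)$, $X'\neq X$. No vertex of $W$ lies in $N(X')$, so
$$|N(X')|\le|N(X)|-|W|<D|X|-D|L(W)\cap X|=D|X'|.$$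
If $X'\ne\emptyset$ this contradicts the minimality of $X$; if $X'=\emptyset$ it says $0<0$. This proves the claim. The set $V\setminus N(X)$ is smaller than $V$ and its lists avoid $X$; by minimality of $n$ it has a good coloring. The union of the two colorings is good, a contradiction. Finally $N(C)=V$. $\square$

From $D(k+s)+1\le n\le(D+1)k+D$ we get
$$D(s-1)\le k-1.\tag{2}$$

**Fact F2.** $s\ge2$.

*Purpose: to settle by hand the cases with almost no excess colors.* If $s=0$, all lists equal $C$ and $|C|=k$; give the $i$-th part the $i$-th color. Let $s=1$. Take a uniformly random injection $\varphi$ of the $k$ parts into the $k+1$ colors. Each vertex misses exactly one color, so the expected number of vertices missing the color of their part is $n/(k+1)<D+1$. Hence for some $\varphi$ at most $D$ vertices do. Each of them misses only that color, so it has the one unused color; give it that color. Both colorings are good, a contradiction. $\square$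

Together with (2) this shows $k\ge D+1$: Theorem A with $k\le D$ needs nothing beyond F1 and F2.

**Normal form.** *Purpose: to turn the counterexample into a configuration.* Call a part big if it has at least $D+1$ vertices; let $g$ be the number of big parts and $Q$ the union of the other parts, so $|Q|\le D(k-g)$. While $|Q|<D(k-g)$, we have $g\ge1$, since otherwise $|Q|=n>Dk$. Take a big part. If it has at least $D+2$ vertices, move one of them to $Q$; the part stays big. If it has exactly $D+1$ vertices, move all of them to $Q$; then $g$ drops by one, and $|Q|$ becomes at most $D(k-g)-1+(D+1)=D(k-(g-1))$ with the old $g$. So $|Q|\le D(k-g)$ is preserved, and the process ends, because vertices only move into $Q$. At the end $|Q|=q:=D(k-g)$, with $g\ge1$ because $n>Dk$. The big parts $P_1,\dots,P_g$ are subsets of original parts, $|P_i|=D+e_i$ with $e_i\ge1$. This is a configuration. A good coloring in the sense of Section 1 is good for the original partition; *from now on "good" is meant in the sense of Section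 1, and no good coloring exists.*

Since $n=Dk+\sum_ie_i$, F1 and the bound on $n$ give
$$Ds+1\le\sum_ie_i\le k+D.\tag{3}$$

Let $m_i(\alpha)=|\{v\in P_i:\alpha\in M(v)\}|$.

**Fact F3.** $m_i(\alpha)\ge1$ for all $i$ and all $\alpha\in C$.

*Purpose: no color serves a whole big part.* Otherwise color $P_i$ with $\alpha$. At most $(D+1)k+D-(D+1)=(D+1)(k-1)+D$ vertices remain, their lists have at least $k-1$ colors after deletion of $\alpha$, and they are partitioned into $k-1$ sets: the $g-1$ other big parts and $k-g$ groups of size $D$ into which $Q$ is split. By minimality of $k$, Theorem A colors them so that each class lies in one of these sets or has at most $D$ elements. Groups have only $D$ elements, so together with $P_i$ this is a good coloring, a contradiction. $\square$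

Put $x=k-Ds$ and
$$\varepsilon_i=\sum_{\alpha\in C}(m_i(\alpha)-1)=s|P_i|-c=(e_i-1)s-x\ \ge\ 0.\tag{4}$$
By (2), $x\ge1-D$. For $x\le0$ put $t=-x\in[0,D-1]$. From $\varepsilon_i\ge0$, $e_i\ge1+x/s$; so if $x>0$, all $e_i\ge2$.

**Fact F4.** If $Y\ne\emptyset$, the number of $v\in P_i$ missing $Y$ is at most $1+\varepsilon_i/|Y|$. Also, at most $\varepsilon_i$ colors have $m_i\ge2$.

*Purpose: F3 bounds how concentrated the missed colors of one part can be.* If $\tau\ge1$ vertices of $P_i$ miss $Y$, then $m_i(\beta)\ge\tau$ for $\beta\in Y$, so $(\tau-1)|Y|\le\sum_{\beta\in Y}(m_i(\beta)-1)\le\varepsilon_i$, all summands in (4) being nonnegative. The second statement is clear from (4). $\square$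

Let $O=\{i:e_i=1\}$, $H=\{i:e_i\ge2\}$, $o=|O|$, $h=|H|$, $k_0=k-g$. Thus $k=o+h+k_0$, $q=Dk_0$, and $o>0$ only if $x\le0$. By (3),
$$\sum_{i\in H}e_i\le k+D-o,\qquad2h\le k+D-o,\qquad n_H:=\sum_{i\in H}|P_i|\le Dh+k+D-o.\tag{5}$$
Moreover $h\ge1$: if $h=0$, then $o=g\ge1$, so $x\le0$ and $\sum e_i=o\le k\le Ds$, contradicting (3).

For $j\in O$ we have $\varepsilon_j=t$ and $|P_j|=D+1$, so by F4, for $Y\neq\emptyset$,
$$N_j(Y)\ge D-t/|Y|\ge D-t\ge1\quad(j\in O),\qquad\text{hence } G_O(Y)\ge0\ \text{ for }1\le|Y|\le s.\tag{6}$$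

## 4. Uniformly random private colors

The argument for $s=1$ suggests what to do next: give the parts in $I=H$ uniformly random distinct private colors and put $J=O$. A vertex of $P_i$ becomes a rest vertex with probability $s/c$, so the expected number of rest vertices is $n_Hs/c$. For $s=1$ this is all one needs, because Lemma 1 has content only at $Y=\emptyset$ and at $|Y|=1=s$, and the latter conditions are free.

For $s\ge2$ there are the sets with $1\le|Y|\le s-1$, and the average of $\sum|R_i|$ controls only $Y=\emptyset$. If $O=\emptyset$ and $\pi(Y)=0$, the budget falls from $Ds$ at $Y=\emptyset$ to $D(s-|Y|)$, down to $D$ at $|Y|=s-1$. The injection $(1,2,3)$ in the example of Section 1 breaks down exactly there. The crude remedy, to have at most as many rest vertices as the smallest budget, cannot be extracted from the average: for $k=Ds$ and $h=D(s+1)/2$ big parts of size $D+2$ (if $D(s+1)$ is even, (3) allows these sizes), the expected number of rest vertices is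
$$\frac{h(D+2)s}{(D+1)s}=\frac{D(s+1)(D+2)}{2(D+1)}>D\qquad\text{for all }s\ge2 .$$

There is one situation in which the budget does not fall: when many parts of size $D+1$ are left unpainted. We settle it now.

**Case A: $o\ge s+1$.** Here $x\le0$, $k=Ds-t$, $c=(D+1)s-t$, and $o\ge3$. Use $I=H$, $J=O$, $G=G_O$. Let $K=k-o=h+k_0\ge h$. Then $G(\emptyset)=Ds-o=K+t$, and by (5) $n_H\le Dh+K+D\le(D+1)K+D$.

**Step A1: lower bounds for the budget.** For $1\le y=|Y|\le s$, (6) gives
$$G(Y)\ge D(s-y)+o\Big(D-1-\frac ty\Big)=(K+t)+\Big[o\Big(D-\frac ty\Big)-Dy\Big].$$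
If $2\le y\le s-1$, then $o\ge y+2$, and the bracket is at least $(y+2)(D-\frac ty)-Dy=2D-t-\frac{2t}y\ge2D-2t>0$. So $G(Y)\ge K+t$.

If $y=1$, we get $G(\beta)\ge K+(o-1)(D-t)\ge K$. More precisely, let $\theta_\beta=\sum_{j\in O}(m_j(\beta)-1)$. Since $N_j(\beta)=D+1-m_j(\beta)$,
$$G(\beta)\ge D(s-1)+oD-\theta_\beta-o=(K+t)+(o-1)D-\theta_\beta .$$
Call $\beta$ *bad* if $\theta_\beta>(o-1)D$. Since $\sum_\beta\theta_\beta=ot\le o(D-1)<2(o-1)D$ and all $\theta_\beta\ge0$, there is at most one bad color. If $\beta$ is not bad, then $G(\beta)\ge K+t$.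

**Step A2: no bad color.** Purpose: to show that the plain average suffices. Now $G(Y)\ge K+t$ whenever $|Y|\le s-1$. Take a uniformly random injection $\varphi:H\to C$ (possible since $h\le k<c$). Using $K=Ds-t-o$,
$$\begin{aligned}(K+t+1)\big((D+1)s-t\big)-s\big((D+1)K+D\big)&=s\big(tD+t+1\big)-tK-t(t+1)\\&=s(t+1)+t(o-1)>0.\end{aligned}\tag{7}$$
So $E\sum|R_i|=n_Hs/c<K+t+1$, and some $\varphi$ has $\sum|R_i|\le K+t$. The condition of Lemma 1 holds for $|Y|\le s-1$, and for $|Y|=s$ by (6). A good coloring exists, a contradiction.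

**Step A3: one bad color $\beta_0$.** Purpose: to charge rest vertices missing $\beta_0$ more heavily. Now $ot\ge\theta_{\beta_0}>(o-1)D$. Take a uniformly random injection $\varphi:H\to C\setminus\{\beta_0\}$ (possible, $h\le k\le c-1$). Give $v$ the weight $\frac1{K+1}$ if $v$ misses $\beta_0$, and $\frac1{K+t+1}$ otherwise; let $\Psi$ be the total weight of $\bigcup R_i$. Suppose Lemma 1's hypothesis fails at $Y$. By (6), $|Y|\le s-1$. If $Y\ne\{\beta_0\}$, at least $G(Y)+1\ge K+t+1$ rest vertices miss $Y$, each of weight at least $\frac1{K+t+1}$. If $Y=\{\beta_0\}$, at least $K+1$ rest vertices miss $\beta_0$, each of weight $\frac1{K+1}$. Either way $\Psi\ge1$. So it suffices to show $E\Psi<1$. A vertex of $\bigcup_HP_i$ missing $\beta_0$ is a rest vertex with probability $\frac{s-1}{c-1}$, any other one with probability $\frac s{c-1}$. Hence every vertex contributes less than $1/n_H$ to $E\Psi$ once we know the following two inequalities.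

* $n_H(s-1)<(c-1)(K+1)$. Indeed $c-1=(D+1)s-t-1\ge(D+1)s-D=(D+1)(s-1)+1$ and $n_H\le(D+1)K+D<(D+1)(K+1)$.
* $n_Hs<(c-1)(K+t+1)$. Subtract $K+t+1=Ds-o+1$ from (7):
$$(c-1)(K+t+1)-s\big((D+1)K+D\big)=s(t+1)+t(o-1)-Ds+o-1=(t+1)(s+o-1)-Ds.$$
Since $t+1>D(o-1)/o$, this is positive if $(o-1)(s+o-1)\ge so$, i.e. if $(o-1)^2\ge s$, which holds as $o-1\ge s\ge 1$.

So Case A is impossible. **From now on $o\le s$ (Case B)**, again with $G=G_O$; put $B=G(\emptyset)=Ds-o>0$.

## 5. Weighted private colors

The remedy is to make vertices that miss scarce sets unlikely to become rest vertices. Choose $\varphi(i)=\alpha$ with probability proportional to a weight $w_\alpha$; then $v$ becomes a rest vertex with probability proportional to $b_v=w(M(v))$. If $b_v$ is at most the budget of every small set that $v$ misses, one charge $1/(1+b_v)$ per rest vertex detects a failure at any $Y$ at once. Write $w(Y)=\sum_{\alpha\in Y}w_\alpha$.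

**Lemma 2.** Let $w:C\to[0,\infty)$ satisfy

(i) $w(Y)\le G(Z)$ whenever $|Y|=s$, $Z\subseteq Y$, $|Z|\le s-1$,

and let $w(C)>0$ and $h\,w_\alpha\le w(C)$ for all $\alpha$. Put $b_v=w(M(v))$. If $\sum_{i\in H}\sum_{v\in P_i}\frac{b_v}{1+b_v}<w(C)$, a good coloring exists.

*Proof.* Recall $h\le k<c$. Consider the $c\times c$ matrix whose first $h$ rows all equal $(w_\alpha/w(C))_\alpha$ and whose other $c-h$ rows all equal $\big((1-hw_\alpha/w(C))/(c-h)\big)_\alpha$. Its entries are nonnegative, each row sums to $1$ (for the last rows: $(c-h)/(c-h)$), and each column sums to $1$. By Birkhoff's theorem it is a convex combination of permutation matrices. Choosing a permutation matrix with these coefficients as probabilities and reading its first $h$ rows, we get a random injection $\varphi:H\to C$ with $P(\varphi(i)=\alpha)=w_\alpha/w(C)$.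

For $v\in P_i$, $P(v\in R_i)=b_v/w(C)$. Let $\Psi=\sum_i\sum_{v\in R_i}\frac1{1+b_v}$. Then $E\Psi=\frac1{w(C)}\sum_{i\in H}\sum_{v\in P_i}\frac{b_v}{1+b_v}<1$; fix $\varphi$ with $\Psi<1$. For $|Y|=s$ Lemma 1 needs only $G(Y)\ge0$, which is (6). If the condition of Lemma 1 fails at $Y$ with $|Y|\le s-1$, then, $G$ being integer-valued, at least $G(Y)+1$ rest vertices $v$ miss $Y$. Each has $0\le b_v\le G(Y)$, by (i) applied to $Y\subseteq M(v)$. So $\Psi\ge\frac{G(Y)+1}{G(Y)+1}=1$, a contradiction. $\square$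

We need weights with $w(C)$ as large as possible. They exist as soon as $Q$ is not too small:
$$k_0\ \ge\ \Big(1-\frac os\Big)(s-1).\tag{8}$$

**Lemma 3.** If (8) holds, there is $w:C\to[0,\infty)$ with (i) of Lemma 2 and

(ii) $w(C)\ge Dk-o$; (iii) $w_\alpha\le D-\frac os$ for all $\alpha$.

*Proof.* **Step 1: the share of the parts in $O$.** Let $u^O_\alpha=\frac1s\sum_{j\in O}N_j(\alpha)$. By (6) and F3, $1\le N_j(\alpha)\le D$, so $\frac os\le u^O_\alpha\le\frac{oD}s$. Each vertex has $k$ colors, so $u^O(C)=\frac{o(D+1)k}s$. For $|Z|\le s$, $u^O(Z)\le\frac{|Z|}s\sum_{j\in O}N_j(Z)\le\sum_{j\in O}N_j(Z)$.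

**Step 2: the share of $Q$, by LP duality.** Let $\rho=D(1-\frac os)\ge0$, and let $u^p$ maximize $u(C)$ subject to $0\le u_\alpha\le\rho$ and $u(Z)\le\pi(Z)$ for $1\le|Z|\le s-1$. *Claim: $u^p(C)\ge\rho k$.* The program is feasible ($u=0$) and bounded, so the maximum equals the minimum of
$$\rho\sum_\alpha\mu_\alpha+\sum_Z\lambda_Z\pi(Z)\qquad\text{over }\lambda,\mu\ge0\text{ with }\mu_\alpha+\sum_{Z\ni\alpha}\lambda_Z\ge1\text{ for all }\alpha,$$
where $Z$ runs over the sets with $1\le|Z|\le s-1$. Take an optimal dual solution. If $\sum_{Z\ni\alpha}\lambda_Z>1$ for some $\alpha$, shift weight from sets $Z\ni\alpha$ to $Z\setminus\{\alpha\}$ (dropping it if $Z=\{\alpha\}$) until the sum equals $1$. Since $\pi$ is monotone, the value does not increase. The sums $\sum_{Z\ni\beta}\lambda_Z$ for $\beta\ne\alpha$ do not change, and the constraint at $\alpha$ still holds. Doing this for one color after another, we may assume $a_\alpha:=\sum_{Z\ni\alpha}\lambda_Z\le1$ for all $\alpha$. Put $\Lambda=\sum_\alpha a_\alpha=\sum_Z\lambda_Z|Z|$.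 As $\mu_\alpha\ge1-a_\alpha$, the value is at least $\rho(c-\Lambda)+\sum_Z\lambda_Z\pi(Z)$. A vertex $v$ lies in $N(Z)$ exactly if $Z\not\subseteq M(v)$, and $|Z|\le s-1$, so
$$\sum_Z\lambda_Z\pi(Z)=\sum_{v\in Q}\ \sum_{Z\not\subseteq M(v)}\lambda_Z\ \ge\ \sum_{v\in Q}\frac1{s-1}\sum_{Z\not\subseteq M(v)}\lambda_Z|Z|\ \ge\ q\,\frac{\Lambda-s}{s-1},$$
because $\sum_{Z\subseteq M(v)}\lambda_Z|Z|\le\sum_{\alpha\in M(v)}a_\alpha\le s$. If $\Lambda\le s$, the value is at least $\rho(c-s)=\rho k$. If $\Lambda>s$, then (8) gives $q=Dk_0\ge\rho(s-1)$, and the value is at least $\rho(c-\Lambda)+\rho(\Lambda-s)=\rho k$. The claim is proved.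

**Step 3: assembling.** Put $w_\alpha=u^O_\alpha+u^p_\alpha-\frac os\ge0$. Then (iii): $w_\alpha\le\frac{oD}s+\rho-\frac os=D-\frac os$. And (ii):
$$w(C)\ge\frac{o(D+1)k}s+D\Big(1-\frac os\Big)k-\frac{oc}s=Dk+\frac os(k-c)=Dk-o .$$
For (i), use Steps 1 and 2 on $Z$ and (iii) on $Y\setminus Z$:
$$w(Y)=w(Z)+w(Y\setminus Z)\le\sum_{j\in O}N_j(Z)+\pi(Z)-\frac{o|Z|}s+(s-|Z|)\Big(D-\frac os\Big)=G(Z),$$
also for $Z=\emptyset$. $\square$

**Criteria.** *Purpose: to convert Lemmas 2 and 3 into inequalities between the parameters.* Let (8) hold and let $w$ be as in Lemma 3. Since $h\le k-o$,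
$$hw_\alpha\le(k-o)\Big(D-\frac os\Big)\le Dk-o\le w(C);$$
the middle inequality is $o\big(1-D-\frac{k-o}s\big)\le0$. Also $Dk-o>0$. By (i) with $Z=\emptyset$, $b_v\le B$ for all $v$. By (5), Lemma 2 applies if $(Dh+k+D-o)B<(Dk-o)(B+1)$. Put
$$\kappa=Dh+D-(D-1)k,\qquad\text{so that}\qquad Dh+k+D-o=\kappa+(Dk-o).$$
Then the requirement reads
$$\kappa(Ds-o)<Dk-o.\tag{9}$$
By (2), $k\ge D(s-1)+1\ge s$, hence $\frac{Dk-o}{Ds-o}\ge\frac ks$. So $\kappa<k/s$ suffices for (9); in particular $\kappa\le0$ suffices.

If $o=0$, scale $w$ down so that $w(C)=Dk$. Then (i) and (iii) persist, and $hw_\alpha\le Dh\le Dk$. By F3 and (iii),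
$$\sum_{v\in P_i}b_v=\sum_\alpha w_\alpha m_i(\alpha)=Ds|P_i|-\sum_\alpha(D-w_\alpha)m_i(\alpha)\le Ds|P_i|-(Dc-Dk)=Ds|P_i|-Ds.$$
This gives two criteria for $o=0$. First,
$$\kappa\le\frac ks\qquad(o=0)\tag{10}$$
suffices: all $b_v\le Ds$, and not all $b_v$ with $v\in P_i$ equal $Ds$, so $\sum\frac{b_v}{1+b_v}<n_H\frac{Ds}{Ds+1}\le(Dk+\kappa)\frac{Ds}{Ds+1}\le Dk$. Second, since $b\mapsto\frac b{1+b}$ is concave and increasing,
$$\sum_i|P_i|\frac{\bar b_i}{1+\bar b_i}<Dk,\qquad\bar b_i=Ds\Big(1-\frac1{|P_i|}\Big)\qquad(o=0)\tag{11}$$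
suffices. Here "suffices" means that a good colouring in the sense above exists, so that the case is impossible. All three criteria (9), (10), (11) require (8).

**When (8) holds.** By (5), $k_0=k-o-h\ge(k-o-D)/2$.

* $x>0$: $o=0$ and $k_0\ge(Ds+1-D)/2$, while $Ds+1-D-2(s-1)=(D-2)(s-1)+1>0$. So (8) holds.
* $x\le0$: $(Ds-t-o-D)/2\ge s-1-o+\frac os$ is equivalent to
$$(D-2)(s-1)+o\Big(1-\frac2s\Big)\ge t,\tag{12}$$
so (12) implies (8).

*The limits of averaging.* In the 14-vertex configuration of Section 1, $o=0$, and Lemma 3 asks for $w_\alpha\le2$, $w_\alpha\le\pi(\alpha)$ and $w(C)\ge8$. As $\pi=2$ on $1,2,3,4$ and $\pi=0$ on $5,6$, it produces $w=(2,2,2,2,0,0)$. The sums of $\frac{b_v}{1+b_v}$ over $P_1,P_2,P_3$ are $3\cdot\frac23+\frac45$, $2\cdot\frac23+2\cdot\frac45$, $2\cdot\frac23+2\cdot\frac45$. Their total is $8\frac23>8=w(C)$, so Lemma 2 does not apply with this $w$, although a good coloring exists. Some parameters will need another argument, above all for $D=2$.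

## 6. The arithmetic for $D\ge3$

The purpose of this section is to apply (9)–(11) and to list what they leave over. Let $D\ge3$.

**Step 1: $x>0$.** Here $o=0$, (8) holds, $k\ge Ds+1\ge2D+1$, $k/s>D$. By (10) it suffices that $\kappa\le D$, i.e. $Dh\le(D-1)k$. As $2h\le k+D$, this holds if $D^2\le(D-2)k$. For $D\ge4$, $(D-2)(2D+1)=2D^2-3D-2\ge D^2$. For $D=3$ it holds if $k\ge9$. Otherwise $D=3$, $s=2$ (since $s\ge3$ would give $k\ge10$) and $k\in\{7,8\}$. If $k=8$: $h\le5$, and $15\le16$. If $k=7$: $h\le5$, and $h\le4$ gives $12\le14$. If $k=7$, $h=5$, then $\sum e_i\le10$ and all $e_i\ge2$, so all $|P_i|=5$, $\bar b_i=4.8$, and $25\cdot\frac{4.8}{5.8}<20.7<21=Dk$, so (11) applies.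

**Step 2: $x\le0$, $s\ge3$.** (12) holds, since $(D-2)(s-1)\ge2(D-2)\ge D-1\ge t$. From $2h\le k+D-o$ we get $2\kappa\le D^2+2D-Do-(D-2)k$. Hence $\kappa<k/s=D-\frac ts$ if
$$(D-2)(Ds-t)-\frac{2t}s>D^2-Do.\tag{13}$$
The left side increases with $s$ and decreases with $t$.

* $D\ge5$: left side $\ge(D-2)(2D+1)-\frac23(D-1)>D^2$, as $D^2-\frac{11}3D-\frac43>0$.
* $D=4$, $s\ge4$: left side $\ge26-1.5>16$.
* $D=4$, $s=3$: left side $=24-\frac83t$, which exceeds $16$ if $t\le2$. If $t=3$ it is $16>16-4o$ if $o\ge1$; if $o=0$, then $k=9$, $h\le6$, $\kappa\le28-27=1\le3=k/s$, and (10) applies.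
* $D=3$: left side $3s-t-\frac{2t}s$, right side $9-3o$.
  * $s\ge5$: left side $\ge15-2-\frac45>9$.
  * $s=4$: if $t\le1$, left side $\ge10.5$. If $t=2$, left side $=9$, fine if $o\ge1$; if $o=0$, then $k=10$, $h\le6$, $\kappa\le21-20=1\le\frac{10}4$, (10).
  * $s=3$, $t=0$: left side $=9$, fine if $o\ge1$; if $o=0$, then $k=9$, $h\le6$, $\kappa\le3=k/s$, (10).
  * $s=3$, $t=1$: left side $=\frac{22}3$, fine if $o\ge1$; if $o=0$, then $k=8$, $h\le5$, $\kappa\le2\le\frac83$, (10).
  * $s=3$, $t=2$: $k=7$, left side $=\frac{17}3$, fine if $o\ge2$. If $o=1$: $h\le4$, $\kappa\le1$, and $8<20$, (9). If $o=0$: $h\le4$ gives $\kappa\le1$, (10); $h=5$ remains, case (X4) below.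

**Step 3: $x\le0$, $s=2$.** Write $t=D-1-r$, $0\le r\le D-1$, so $k=D+1+r$. Write $2h=k+D-o-f$ with $f\ge0$, and $z=o+f$; recall $o\le s=2$. Then $2h=2D+1+r-z$, so $z\equiv r+1\pmod2$, and
$$\kappa=\tfrac12\big[3D+2-(D-2)r-Dz\big].$$
For $s=2$, (12) reads $D-2\ge t$ and holds if $r\ge1$. If $r=0$, then $k_0=k-o-h=(1+f-o)/2$, and (8) says $k_0\ge1-\frac o2$, i.e. $f\ge1$; for $z\ge3$ this holds because $o\le2$.

* $r=0$, $z\ge3$: $\kappa\le1$ and $2D-o<D(D+1)-o$, (9). What remains is $z=1$: either $o=0$, $h=D$, $k_0=1$, case (X2); or $o=1$, $h=D$, $k_0=0$, case (X3).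
* $r=1$, $z\ge2$: $\kappa\le2$ and $2(2D-o)<D(D+2)-o$ (equivalently $2D-o<D^2$), (9). What remains is $z=0$: $o=0$, $h=D+1$, $k_0=1$, case (X1).
* $r=2$, $z=1$: $\kappa=3$. If $o=0$: $3\le(D+3)/2=k/s$, (10). If $o=1$: $3(2D-1)<D(D+3)-1$ as $D^2-3D+2>0$, (9). $z\ge3$: $\kappa\le3-D\le0$.
* $r=3$ (so $D\ge4$), $z=0$: $o=0$, $\kappa=4\le(D+4)/2=k/s$, (10). $z\ge2$: $\kappa\le4-D\le0$.
* $r=4$ (so $D\ge5$): $z\ge1$, $\kappa\le5-D\le0$.
* $r\ge5$ (so $D\ge6$): $\kappa\le6-D\le0$.

## 7. Four exceptional configurations for $D\ge3$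

Using $Ds+1\le\sum e_i\le k+D$ and $e_i\ge2$ on $H$, the remaining cases are:

* (X1) $s=2$, $k=D+2$, $c=D+4$; $\sum e_i\le2D+2$, so there are $D+1$ big parts, all of size $D+2$; $q=D$.
* (X2) $s=2$, $k=D+1$, $c=D+3$; $g=D$, $\sum e_i=2D+1$ (one $e_i=3$, the others $2$); $q=D$.
* (X3) $s=2$, $k=D+1$, $c=D+3$; $g=D+1$: $D$ parts of size $D+2$ and one of size $D+1$; $\sum e_i=2D+1$; $q=0$.
* (X4) $D=3$, $s=3$, $k=7$, $c=10$; $g=5$ parts of size $5$; $q=6$, $n=31$.

In (X2), (X3), (X4), $n=Dk+\sum e_i=Dc+1$. So if a single class has $D+1$ vertices, all other classes may have exactly $D$.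

**Lemma 4.** Let $n=Dc+1$ and $\mathrm{sp}(Y)=|N(Y)|-D|Y|$. If $T\subseteq P_i$, $|T|=D+1$, $\alpha\in L(v)$ for all $v\in T$, and $|T\cap N(Y)|\le\mathrm{sp}(Y)$ for all nonempty $Y\subseteq C\setminus\{\alpha\}$, then a good coloring exists.

*Proof.* Color $T$ with $\alpha$. Exactly $D(c-1)$ vertices remain, and $|N(Y)\setminus T|\ge D|Y|$ for all $Y\subseteq C\setminus\{\alpha\}$. By the second form of Hall's theorem every color of $C\setminus\{\alpha\}$ can be given $D$ vertices of its own among the remaining ones, which uses up all vertices. $\square$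

Call a nonempty $Y$ *tight* if $\mathrm{sp}(Y)\le D$. Only tight $Y\not\ni\alpha$ impose a condition in Lemma 4, because $|T|=D+1$. If $s<|Y|\le c-1$, then $N(Y)=V$ and $\mathrm{sp}(Y)=Dc+1-D|Y|\ge D+1$, so $Y$ is not tight. By F1, $\mathrm{sp}\ge1$ always.

**Cases (X2) and (X3).** Here $n=D^2+3D+1>6D$. A tight pair $Y$ has $|N(Y)|\le3D$, i.e. at least $n-3D>n/2$ vertices have $M(v)=Y$; so there is at most one tight pair. A tight $\{\beta\}$ has $|N(\beta)|\le2D$.

*There is a tight pair $Y_0$.* The aim is to find $T$ consisting almost only of vertices that miss $Y_0$. Let $\sigma=\mathrm{sp}(Y_0)\in[1,D]$ and $V_0=\{v:M(v)=Y_0\}$, $|V_0|=n-2D-\sigma$. A singleton $\{\beta\}$ with $\beta\notin Y_0$ is not tight, as $N(\beta)\supseteq V_0$ has at least $n-3D>2D$ elements. So all tight sets of at most $c-1$ colors are subsets of $Y_0$. As $n-q=Dg+2D+1$, the big parts contain at least $n-2D-\sigma-q=Dg+1-\sigma$ vertices of $V_0$. Since $\sigma-1\le D-1<g$, this exceeds $(D-1)g$, so some $P_i$ has $|P_i\cap V_0|\ge D$.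 If $|P_i\cap V_0|\ge D+1$, take $T\subseteq P_i\cap V_0$ with $|T|=D+1$ and any $\alpha\notin Y_0$: $T\cap N(Y)=\emptyset$ for $Y\subseteq Y_0$. If $|P_i\cap V_0|=D$, take $u\in P_i\setminus V_0$, $\alpha\in L(u)\setminus Y_0$ (exists as $k\ge4$), $T=(P_i\cap V_0)\cup\{u\}$; then $|T\cap N(Y)|\le1\le\mathrm{sp}(Y)$ for $\emptyset\ne Y\subseteq Y_0$. Lemma 4 applies.

*There is no tight pair.* If $j$ singletons are tight, each of these colors is missed by at least $n-2D$ vertices, so $j(n-2D)\le2n$. Since $n-2D>\frac23n$, $j\le2$.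

If $j=0$: there is a part $P_i$ of size $D+2$. The average of $m_i$ over the colors is $\frac{2(D+2)}{D+3}<2$, so by F3 some $\alpha$ has $m_i(\alpha)=1$. Let $T$ be the $D+1$ vertices of $P_i$ having $\alpha$. Nothing relevant is tight, so Lemma 4 applies.

If $j=1$, with $\{\beta\}$ tight: $|N(\beta)|\le2D<\sum e_i$, so some $P_i$ has at most $e_i-1$ vertices in $N(\beta)$, i.e. at least $D+1$ vertices missing $\beta$. Take $D+1$ of them as $T$. Each misses one further color among the $D+2$ colors other than $\beta$, so some $\alpha\neq\beta$ lies in all their lists. As $T\cap N(\beta)=\emptyset$, Lemma 4 applies.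

If $j=2$, with $\{\beta_1\},\{\beta_2\}$ tight: since $|M(v)|=2$, $|M(v)\setminus\{\beta_1,\beta_2\}|=|L(v)\cap\{\beta_1,\beta_2\}|$. By F3 each of the $c-2=k$ other colors is missed in $P_i$, so $\sum_{v\in P_i}|L(v)\cap\{\beta_1,\beta_2\}|\ge k$. Summing over $i$, $gk\le|N(\beta_1)|+|N(\beta_2)|\le4D$. As $g\ge D$ and $k=D+1$, this forces $D=3$ and $g=3$ (so we are in (X2); in (X3) $gk=16>12$), with equality throughout: $\mathrm{sp}(\beta_1)=\mathrm{sp}(\beta_2)=3$, $\sum_{v\in P_i}|L(v)\cap\{\beta_1,\beta_2\}|=4$, and each $\alpha\notin\{\beta_1,\beta_2\}$ is missed exactly once in each big part. A big part has at least $5$ vertices, and at most $4$ of them have some $\beta_\ell$ in their list, so some $v$ in it has $M(v)=\{\beta_1,\beta_2\}$. Take any $\alpha\notin\{\beta_1,\beta_2\}$; at least $4$ vertices of the part have $\alpha$, including $v$. Let $T\ni v$ consist of $4$ of them: $|T\cap N(\beta_\ell)|\le3=\mathrm{sp}(\beta_\ell)$. Lemma 4 applies.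

**Case (X4).** $x=-2$, $\varepsilon_i=3+2=5$. By F4, for $|Y|=2$ each part has at most $3$ vertices missing $Y$, hence at least $2$ in $N(Y)$, so $|N(Y)|\ge10>9$. For $|Y|=3$ each part has at most $2$ vertices missing $Y$, so $|N(Y)|\ge15>12$. So, among the sets that matter, only singletons can be tight, and then $|N(\beta)|\le6$. If $\{\beta_1\}\ne\{\beta_2\}$ are both tight, then $(4-N_i(\beta_1))+(4-N_i(\beta_2))=\sum_\ell(m_i(\beta_\ell)-1)\le5$ in each part, so $|N(\beta_1)|+|N(\beta_2)|\ge5\cdot3=15>12$, a contradiction. So at most one singleton is tight. If none is: the average of $m_i$ is $1.5$, so some $m_i(\alpha)=1$; let $T$ be the $4$ vertices of $P_i$ having $\alpha$. If $\{\beta\}$ is: as $|N(\beta)|\le6$, some of the $5$ parts has at most one vertex in $N(\beta)$. Take $4$ of its vertices missing $\beta$ as $T$; they miss at most $8<9$ other colors, so they share some $\alpha\ne\beta$. Lemma 4 applies in both cases.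

**Case (X1).** Here we return to Lemma 1, painting only two parts. We have $x=2-D$, $\varepsilon_i=2-x=D$. So $m_i\le D+1$, $N_i(\beta)\ge1$ for all $\beta$, and at least $c-D=4$ colors have $m_i=1$. Use Lemma 1 with $|I|=2$, $|J|=D-1$ and distinct colors $\varphi(i)$ with $m_i(\varphi(i))=1$, so $|R_i|=1$ and $\sum b_i\le2$. For any such choice:

* $Y=\emptyset$: $2\le G_J(\emptyset)=2D-2(D-1)=2$.
* $|Y|=2=s$: $N_j(Y)\ge D+2-(1+\frac D2)=1+\frac D2\ge2$, so $G_J(Y)\ge0$, which is enough.
* $Y=\{\beta\}$: $G_J(\beta)\ge D-(D-1)=1$, with $G_J(\beta)=1$ only if $N_j(\beta)=1$, i.e. $m_j(\beta)=D+1$, for all $j\in J$.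

Choose $I=\{1,2\}$ and distinct colors $\alpha_1,\alpha_2$ in this way. If the condition of Lemma 1 fails, it fails at some $\{\beta\}$ with $m_j(\beta)=D+1$ for all $j\in J$. Then, as $\varepsilon_j=D$, all other colors have $m_j=1$ for $j\in J$. Fix $j\in J$, let $u\in P_j$ be the vertex not missing $\beta$, and choose $\alpha\in M(u)\setminus\{\alpha_2\}$. Then $\alpha\ne\beta$, so $m_j(\alpha)=1$ and $u$ is the only vertex of $P_j$ missing $\alpha$. Use $I'=\{j,2\}$ with colors $\alpha,\alpha_2$, and $J'=(J\setminus\{j\})\cup\{1\}$. For $\{\beta\}$: $u$ does not miss $\beta$, so $\sum b_i\le1\le G_{J'}(\beta)$. For $\beta'\neq\beta$: the $D-2$ parts of $J\setminus\{j\}$ have $N(\beta')=D+1$, so $G_{J'}(\beta')\ge D+(D-2)(D-1)-1\ge2$. The sets $\emptyset$ and $|Y|=2$ are fine as before. Lemma 1 applies.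

So Theorem A holds for $D\ge3$.

## 8. The arithmetic for $D=2$

Now $D=2$, so $\kappa=2h+2-k$, $2h\le k+2-o$ and $x\ge-1$. The purpose is again to apply (9) and (10) and list the rest.

* $x\ge1$: (8) holds, $o=0$, $k/s>2$. If $2h\le k$, then $\kappa\le2$ and (10) applies. If $k>3s$, then $x>s$, so all $e_i\ge3$, hence $3h\le k+2$, and as $k\ge7$, $2h\le k$. What remains: $2s+1\le k\le3s$ and $2h\in\{k+1,k+2\}$.
* $x=0$, $k=2s$: (8) holds by (12). $\kappa$ is even and $\kappa\le4-o$. If $\kappa\le0$, (9). If $\kappa=2$: for $o\ge1$, $2(2s-o)<4s-o$, (9); for $o=0$, $\kappa=2=k/s$, (10). What remains: $\kappa=4$, i.e. $h=s+1$, $o=0$.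
* $x=-1$, $k=2s-1$: then $2h\le2s+1-o$, so $h\le s$. If $h\le s-1$: $k_0=k-o-h\ge s-o\ge s-1-o+\frac os$, so (8) holds; $\kappa\le1$ and $2s-o<4s-2-o$, (9). What remains: $h=s$, $o\le1$.

Using $2s+1\le\sum e_i\le k+2$, $e_i\ge2$ on $H$ and $q=2k_0$, the remaining families are (with the sizes of the big parts):

* (E1) $k=2s$; $s+1$ parts of size $4$; $q=2s-2$.
* (E2) $k=2s-1$; $s-1$ parts of size $4$, one of size $5$; $q=2s-2$.
* (E3) $k=2s-1$; $s$ parts of size $4$, one of size $3$; $q=2s-4$.
* (E4) $k$ even, $2\le x\le s$; $h=\frac k2+1$ parts of size $4$; $q=k-2$.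
* (E5) $k$ odd, $1\le x\le s$; $h=\frac{k+1}2$ parts: (i) all of size $4$, or (ii) one of size $5$ and the others of size $4$; $q=k-1$.

(In (E4), $x=k-2s$ is even, so $x\ge1$ means $x\ge2$.) Here $c=3s+x$. A part of size $4$ ("4-part") has $\varepsilon=s-x$ by (4). The 14-vertex configuration of Section 1 has the parameters of (E1) with $s=2$. In these families averaging is not precise enough; we now choose the private colors one part at a time.

## 9. Exchanging private colors

For a big part let $U_i=\{\alpha:m_i(\alpha)=1\}$. For a 4-part, F4 gives $|U_i|\ge c-\varepsilon=2s+2x$. For $\alpha\in U_i$ let $v_i(\alpha)$ be the vertex of $P_i$ missing $\alpha$. If every private color is taken from $U_i$, each painted part has a single rest vertex. The problem becomes to choose these rest vertices so that not too many of them miss a common $Y$, a matroid-like problem that yields to an exchange argument.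

**Set-up** ($D=2$). $I$ is a set of $a\ge1$ parts of size $4$. Possibly there is one further special part $P_*$ with a fixed color $\alpha_*$, $m_*(\alpha_*)=1$; then $v_*$ is the vertex of $P_*$ missing $\alpha_*$, and $S_*=M(v_*)\setminus\{\alpha_*\}$, so $|S_*|=s-1$. $J$ is the set of remaining big parts. Let
$$\tilde G(Y)=G_J(Y)-[Y\subseteq S_*],$$
where $[\cdot]$ is $1$ if the statement holds and $0$ otherwise (no bracket if there is no $P_*$). $\tilde G$ is integer-valued, and it is **submodular**, i.e. $\tilde G(Y)+\tilde G(Y')\ge\tilde G(Y\cup Y')+\tilde G(Y\cap Y')$. Indeed, $N(Y\cup Y')=N(Y)\cup N(Y')$ and $N(Y\cap Y')\subseteq N(Y)\cap N(Y')$, so $\pi$ and $N_j$ are submodular; $2(s-|Y|)$ satisfies the relation with equality; and $[Y\subseteq S_*]+[Y'\subseteq S_*]\le[Y\cup Y'\subseteq S_*]+[Y\cap Y'\subseteq S_*]$, since if both terms on the left are $1$, so are both on the right, and if one is, then $Y\cap Y'\subseteq S_*$.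

For $i\in I$ and $|Y|\le s-1$ call $\alpha\in U_i$ *bad* for $(i,Y)$ if $Y\subseteq M(v_i(\alpha))\setminus\{\alpha\}$. If $\tau$ vertices of $P_i$ miss $Y$, at most $\tau(s-|Y|)$ colors are bad for $(i,Y)$, because a bad color lies in $M(v)\setminus Y$ for one of these $\tau$ vertices. Let $U_i'=U_i\setminus\{\alpha_*\}$ (or $U_i'=U_i$ if there is no $P_*$).

**Lemma 5.** A good coloring exists if

(a) $\tilde G(\emptyset)\ge a$, and $\tilde G(Y)\ge0$ for $|Y|\le s$;

(b) $\tilde G(Y)+\tilde G(Y')\ge a$ whenever $|Y|,|Y'|\le s-1$ and $|Y\cup Y'|>s$;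

(c) $|U_i'|\ge a$ for $i\in I$;

(d) for all $i\in I$ and all $Y$ with $1\le|Y|\le s-1$ and $\tilde G(Y)\le a-1$, at least $a$ colors of $U_i'$ are not bad for $(i,Y)$.

*How (b) is usually checked.* Condition (b) holds if $\tilde G(Y)\ge\pi(Y)$ for $1\le|Y|\le s-1$ and $q\ge a$: if $|Y\cup Y'|>s$ and $|Y|,|Y'|\le s-1$, then $Y,Y'\ne\emptyset$, and no vertex of $Q$ misses $Y\cup Y'$, so $\pi(Y)+\pi(Y')\ge q$.

*Proof of Lemma 5.* **Step 1: translation into sets of pairs.** Let $\mathcal E=\{(i,\alpha):i\in I,\ \alpha\in U_i'\}$, and for $Y\subseteq C$ let $\mathcal E_Y$ be the set of $(i,\alpha)\in\mathcal E$ with $Y\subseteq M(v_i(\alpha))\setminus\{\alpha\}$. The latter set has $s-1$ elements, so $\mathcal E_Y=\emptyset$ if $|Y|\ge s$. Note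
$$\mathcal E_Y\cap\mathcal E_{Y'}=\mathcal E_{Y\cup Y'},\qquad\mathcal E_Y\cup\mathcal E_{Y'}\subseteq\mathcal E_{Y\cap Y'}.$$
Call $R\subseteq\mathcal E$ *independent* if $|R\cap\mathcal E_Y|\le\tilde G(Y)$ for all $|Y|\le s-1$; by (a), $\emptyset$ is independent. By (c), choosing greedily, there are injective $\varphi:I\to C$ with $\varphi(i)\in U_i'$; let $R_\varphi=\{(i,\varphi(i)):i\in I\}$. If $R_\varphi$ is independent, Lemma 1 gives a good coloring, with painted parts $I$ and $P_*$ and colors $\varphi(i)$ and $\alpha_*$. Indeed, for $Y\subseteq F$ with $|Y|\le s-1$ no private color lies in $Y$, so $\sum_{i\in I}b_i(Y)=|R_\varphi\cap\mathcal E_Y|$ and $b_*(Y)=[Y\subseteq S_*]$. For $|Y|=s$ the bracket is $0$ and $G_J(Y)=\tilde G(Y)\ge0$.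

**Step 2: a maximal independent piece and its saturated sets.** Choose $\varphi$ and an independent $R_0\subseteq R_\varphi$ with $|R_0|$ maximum over all choices. Suppose there is $\xi=(i,\varphi(i))\in R_\varphi\setminus R_0$; so $|R_0|\le a-1$. Call $Y$ with $|Y|\le s-1$ *saturated* if $|R_0\cap\mathcal E_Y|=\tilde G(Y)$. As $R_0\cup\{\xi\}$ is not independent, there is a saturated $Y$ with $\xi\in\mathcal E_Y$.

**Step 3: saturated sets are closed under intersection.** Let $Y,Y'$ be saturated. If $|Y\cup Y'|>s$, then $\mathcal E_Y\cap\mathcal E_{Y'}=\mathcal E_{Y\cup Y'}=\emptyset$ and $a-1\ge|R_0|\ge\tilde G(Y)+\tilde G(Y')\ge a$ by (b), a contradiction. So $|Y\cup Y'|\le s$, and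
$$|R_0\cap\mathcal E_{Y\cap Y'}|\ge\tilde G(Y)+\tilde G(Y')-|R_0\cap\mathcal E_{Y\cup Y'}|\ge\tilde G(Y)+\tilde G(Y')-\tilde G(Y\cup Y')\ge\tilde G(Y\cap Y').$$
The first inequality counts $R_0\cap(\mathcal E_Y\cup\mathcal E_{Y'})$. The second uses independence if $|Y\cup Y'|\le s-1$, and $\mathcal E_{Y\cup Y'}=\emptyset$, $\tilde G(Y\cup Y')\ge0$ if $|Y\cup Y'|=s$. The third is submodularity. By independence the reverse inequality holds too, so $Y\cap Y'$ is saturated.

**Step 4: the exchange.** Hence the intersection $Y_*$ of all saturated sets is saturated, and $\mathcal E_Y\subseteq\mathcal E_{Y_*}$ for all saturated $Y$; in particular $\xi\in\mathcal E_{Y_*}$. We have $Y_*\ne\emptyset$, since $\tilde G(\emptyset)\ge a>|R_0|=|R_0\cap\mathcal E_\emptyset|$. Also $\tilde G(Y_*)=|R_0\cap\mathcal E_{Y_*}|\le a-1$. By (d) at least $a$ colors of $U_i'$ are not bad for $(i,Y_*)$, and $\varphi$ uses only $a-1$ colors on $I\setminus\{i\}$. So some $\alpha'\in U_i'$ not used by $\varphi$ on $I\setminus\{i\}$ is not bad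 for $(i,Y_*)$; $\alpha'\ne\varphi(i)$ as $\xi\in\mathcal E_{Y_*}$. Then $(i,\alpha')\notin\mathcal E_{Y_*}$, so it lies in no $\mathcal E_Y$ with $Y$ saturated. For every other $Y$ there is a slack of at least $1$, by integrality, so $R_0\cup\{(i,\alpha')\}$ is independent. It is contained in $R_{\varphi'}$, where $\varphi'$ changes $\varphi(i)$ to $\alpha'$. This contradicts the maximality of $|R_0|$. So $R_0=R_\varphi$ is independent. $\square$

## 10. The five families for $D=2$

Below $y=|Y|$, and $\tau_i(Y)$ (or just $\tau_i$) is the number of vertices of $P_i$ missing $Y$; by F4 $\tau_i\le1+\varepsilon_i/y$ for $y\ge1$. In (d) always $1\le y\le s-1$. In each family we verify (a)–(d) of Lemma 5 or apply Lemma 1 directly.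

**Family (E4).** $I$ all big parts, $J=\emptyset$, $a=\frac k2+1=s+1+\frac x2$, $\tilde G=2(s-y)+\pi\ge\pi$.

* (a) $2s\ge a$, since $s-\frac x2\ge\frac s2\ge1$.
* (b) $q=k-2\ge\frac k2+1=a$, as $k=2s+x\ge6$.
* (c) $2s+2x\ge a$.
* (d) $2(s-y)\le a-1=s+\frac x2$ gives $4y\ge2s-x$, so $\varepsilon/y\le\frac{4(s-x)}{2s-x}<2$ and $\tau_i\le2$. At most $2(s-y)\le s+\frac x2$ colors are bad; not bad are at least $2s+2x-s-\frac x2=s+\frac{3x}2\ge a$.

**Family (E5)(i).** $I$ all big parts, $J=\emptyset$, $a=\frac{k+1}2=s+\frac{x+1}2$, $\tilde G=2(s-y)+\pi\ge\pi$.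

* (a) $2s\ge a$, since $x+1\le s+1\le2s$.
* (b) $q=k-1\ge\frac{k+1}2=a$, as $k\ge3$.
* (c) $2s+2x\ge a$.
* (d) $2(s-y)\le a-1=s+\frac{x-1}2$ gives $4y\ge2s-x+1$, so $\varepsilon/y\le\frac{4(s-x)}{2s-x+1}<2$ and $\tau_i\le2$. Not bad are at least $2s+2x-(a-1)\ge a$, as $2a=2s+x+1$.

**Family (E5)(ii).** $P_*$ is the part of size $5$: $\varepsilon_*=2s-x$, so at least $c-\varepsilon_*=s+2x\ge1$ colors have $m_*=1$; fix such a color $\alpha_*$. $I$ the 4-parts, $J=\emptyset$, $a=\frac{k-1}2=s+\frac{x-1}2$, $\tilde G\ge2(s-y)+\pi-1$.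

* (a) $\tilde G(\emptyset)=2s-1\ge a$, as $x\le s$. For $y=s$ the bracket is $0$, so $\tilde G=\pi\ge0$. For $1\le y\le s-1$, $\tilde G\ge\pi+1$.
* (b) $q=k-1\ge\frac{k-1}2=a$.
* (c) $|U_i'|\ge2s+2x-1\ge a$.
* (d) $2(s-y)-1\le a-1$, so $2(s-y)\le a=s+\frac{x-1}2$; again $4y\ge2s-x+1$ and $\tau_i\le2$. Not bad are at least $2s+2x-1-a\ge a$, as $2a=2s+x-1$.

**Family (E1).** $c=3s$, $\varepsilon=s$, $|U_i|\ge2s$. Let $J$ consist of one part $P_J$ (chosen below), $I$ the other $a=s$ parts. $\tilde G=2(s-y)+\pi+N_J-2$.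

* (a) $\tilde G(\emptyset)=2s-2\ge s$. For $y=s$: $\tau_J\le2$, $N_J\ge2$, so $\tilde G\ge0$. For $1\le y\le s-1$: $\tilde G\ge\pi$.
* (b) $q=2s-2\ge s$.
* (c) $2s\ge s$.
* (d) Let $1\le y\le s-1$, $\tilde G(Y)\le s-1$.
  * $y>s/2$: $\tau_J,\tau_i\le2$, so $N_J\ge2$ and $2(s-y)\le\tilde G\le s-1$. Not bad: at least $2s-2(s-y)\ge2s-(s-1)\ge s$.
  * $s/3<y\le s/2$: $\tau_J\le3$, $N_J\ge1$, $\tilde G\ge2(s-y)-1\ge s-1$, so equality holds and $y=s/2$; also $\tau_i\le3$. If $\tau_i\le2$: not bad are at least $2s-s=s$. If $\tau_i=3$: $(\tau_i-1)y=s=\varepsilon$, so by the inequality in the proof of F4 $\sum_{\beta\in Y}(m_i(\beta)-1)=\varepsilon$, and $C\setminus Y\subseteq U_i$; not bad are at least $\frac52s-\frac32s=s$.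
  * $y\le s/3$: $\tilde G\ge2(s-y)-2\ge\frac43s-2$, so $s\le3$. Since $y\ge1$, $s=3$, $y=1$, $Y=\{\beta\}$, and $\tilde G=2+\pi+N_J\le2$ forces $N_J(\beta)=\pi(\beta)=0$.

So (d) holds if $s\ne3$. For $s=3$, if some big part $P_J$ has $N_J(\beta)+\pi(\beta)\ge1$ for all $\beta\in C$, use it as $J$; then (d) holds. Otherwise each of the $4$ big parts $P_i$ has a color $\beta_i$ with $m_i(\beta_i)=4$ and $\pi(\beta_i)=0$; as $\varepsilon=3$, all other colors have $m_i=1$. Not all $\beta_i$ are equal, else $N(\beta)=\emptyset$ for the common value. Use Lemma 1 with $J$ two parts having different $\beta_j$, $I$ the other two with distinct colors $\varphi(i)\in U_i=C\setminus\{\beta_i\}$, so $|R_i|=1$ and $\sum b_i\le2$. For $Y=\emptyset$: $2\le6-4$. For $|Y|=1$: $N_j=3$ for at least one $j\in J$, so $G_J\ge4+3-4=3$. For $|Y|=2,3$: $Y\not\subseteq\{\beta_j\}$, so $\tau_j\le1$ and $N_j\ge3$ for both $j\in J$, and $G_J\ge2(3-|Y|)+2\ge2$. Lemma 1 applies.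

**Family (E2), $s\ge3$.** $c=3s-1$; for 4-parts $\varepsilon=s+1$, $|U_i|\ge2s-2$. $P_*$ is the part of size $5$: $\varepsilon_*=2s+1$, so at least $s-2\ge1$ colors have $m_*=1$; fix such a color $\alpha_*$. $J$ one 4-part $P_J$, $I$ the other $a=s-2$ ones. $\tilde G=2(s-y)+\pi+N_J-2-[Y\subseteq S_*]$.

* (a) $\tilde G(\emptyset)=2s-3\ge a$. For $y=s$: $\tau_J\le1+\frac{s+1}s<3$, so $N_J\ge2$; the bracket is $0$, and $\tilde G\ge0$. For $y=s-1$: $N_J\ge1$ (for $s=3$, $\tau_J\le1+\frac42=3$; for $s\ge4$, $\frac{s+1}{s-1}<2$, $\tau_J\le2$), so $\tilde G\ge\pi$. For $1\le y\le s-2$: $\tilde G\ge4+\pi-3=\pi+1$.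
* (b) $q=2s-2\ge a$.
* (c) $|U_i'|\ge2s-3\ge a$.
* (d) Let $\tilde G(Y)\le a-1=s-3$.
  * $y>\frac{s+1}2$: $\tau_J,\tau_i\le2$, $N_J\ge2$, $\tilde G\ge2(s-y)-1$, so $2(s-y)\le s-2$. Not bad: at least $2s-3-(s-2)=s-1\ge a$.
  * $y=\frac{s+1}2$: $\tau_i\le3$. If $\tau_i\le2$: not bad are at least $2s-3-2(s-y)=2s-3-(s-1)=s-2=a$. If $\tau_i=3$: $2y=s+1=\varepsilon$, so $C\setminus Y\subseteq U_i$; not bad are at least $\big(3s-1-\frac{s+1}2-1\big)-\frac{3(s-1)}2=s-1\ge a$.
  * $\frac{s+1}3<y\le\frac s2$: $\tau_J\le3$, $N_J\ge1$, $\tilde G\ge2(s-y)-2\ge s-2$; excluded.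
  * $y\le\frac{s+1}3$: $\tilde G\ge2(s-y)-3\ge\frac{4s-11}3>s-3$, as $s\ge3$; excluded.

**Family (E2), $s=2$.** $k=3$, $c=5$, $P$ of size $4$, $P_*$ of size $5$, $q=2$. Use Lemma 1 with $I=\{P_*\}$, private color $\alpha$, $J=\{P\}$, so $G_J(Y)=2(2-y)+\pi+N_P-2$. Here $\varepsilon_P=3$. For $Y=\emptyset$ we need $m_*(\alpha)\le2$. For $|Y|=2$: $\tau_P\le2$, $N_P\ge2$, $G_J\ge0$. For $Y=\{\beta\}$ with $\beta\ne\alpha$ we need $b(\beta)\le\pi(\beta)+N_P(\beta)$, where $b(\beta)\le m_*(\alpha)$. If all $m_P\le2$, then all $N_P(\beta)\ge2$, and any $\alpha$ with $m_*(\alpha)\le2$ works; there is one, as the average of $m_*$ is $2$. Otherwise, since $\varepsilon_P=3$, exactly one color $\beta$ has $m_P(\beta)\ge3$, and all others have $N_P\ge2$. If $m_*(\beta)\le2$, take $\alpha=\beta$. If $m_*(\beta)\ge3$, the other four colors have total $m_*\le7$, so some $\alpha\ne\beta$ has $m_*(\alpha)=1$. With this $\alpha$ the condition can fail only at $\{\beta\}$, and only if $N_P(\beta)=\pi(\beta)=0$. But then $|N(\beta)|=5-m_*(\beta)\le2$,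 contradicting F1. So Lemma 1 applies.

**Family (E3).** $c=3s-1$; $J$ is the part of size $3$ (there $\varepsilon=1$, so $N_J\ge1$ if $y=1$ and $N_J\ge2$ if $y\ge2$). $I$ all 4-parts, $a=s$, $\varepsilon=s+1$, $|U_i|\ge2s-2$, $\tilde G=2(s-y)+\pi+N_J-1$.

* (a) $\tilde G(\emptyset)=2s-1\ge s$; for $1\le y\le s$, $\tilde G\ge N_J-1\ge0$.
* (b) For $1\le y\le s-1$, $\tilde G\ge2+\pi$. If $|Y\cup Y'|>s$, both sets are nonempty and $\pi(Y)+\pi(Y')\ge q$, so the sum is at least $4+q=2s\ge a$.
* (c) $2s-2\ge s$.
* (d) Let $\tilde G(Y)\le s-1$. If $y=1$, then $\tilde G\ge2s-2>s-1$; excluded. If $y\ge2$: $2(s-y)+1\le s-1$, so $2(s-y)\le s-2$, $2y\ge s+2$, $\varepsilon/y=(s+1)/y<2$, $\tau_i\le2$. Not bad: at least $2s-2-(s-2)=s$.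

In every case a good coloring exists, contradicting the choice of the counterexample. This proves Theorem A for all $D\ge1$, and with Section 2 it proves Theorem 1 for all $d\ge0$ and all $G$. $\blacksquare$

## 11. A bound without the size hypothesis, and sharpness

**Corollary.** For every $d\ge0$ and every $G$, $\ \chi_l^d(G)\le\max\big\{\chi^d(G),\big\lceil\frac{|V(G)|-d-1}{d+2}\big\rceil\big\}$.

*Proof.* Let $k$ be the right side. $V(G)$ has a partition into $k$ (possibly empty) sets inducing maximum degree at most $d$, and $|V(G)|\le(d+2)k+d+1$. Apply Theorem A with $D=d+1$ to these sets, as in Section 2. $\square$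

**Sharpness of Theorem A for $D\ge2$, $D\mid k$.** Let $k=Ds$, and let $C$ be the disjoint union of blocks $A_0,\dots,A_D$ of size $s$. Take $k-1$ parts of size $D+1$, each with one vertex of list $C\setminus A_j$ for each $j$, and one part $P$ of size $2(D+1)$ with two vertices of list $C\setminus A_j$ for each $j$. Lists have size $k$, $c=(D+1)s$, and $n=(D+1)(k+1)=Dc+D+1$. Each color is in only $D$ lists of each small part and in $2D$ lists of $P$. So in a good coloring only classes inside $P$ can have more than $D$ elements, and they have at most $2D$. If $p$ classes have more than $D$ elements, the number of colored vertices is at most $Dc$ (if $p=0$), $2D+D(c-1)=Dc+D$ (if $p=1$), or $2(D+1)+D(c-p)\le Dc+2$ (if $p\ge2$). All are less than $n$. So Theorem A fails with one more vertex. The lists on $K_{6,3}$ in Section 2 are the case $D=2$, $s=1$.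

**Sharpness of Theorem 1 for $d=1$ and even $k$.** Let $G=K_{6,3,\dots,3}$ with $k=\chi$-many parts in the following sense: one part of size $6$ and $k-1$ parts of size $3$, so $|V(G)|=3k+3=(d+2)k+(d+1)+1$. A set meeting two parts and inducing maximum degree at most $1$ has at most $2$ vertices: if $u,v$ in it lie in different parts, any third vertex is adjacent to $u$ or to $v$, which then has degree at least $2$. So $1$-improper list colorings of $G$ are exactly the good colorings with $D=2$, and the construction above gives $\chi_l^1(G)>k$. Moreover $\chi^1(G)=k$. Indeed, suppose $k-1$ classes suffice, and let $z\ge1$ be the number of parts that contain no class. At least $k-z$ classes lie inside parts, so at most $z-1$ classes, each of at most $2$ vertices, cover these $z$ parts, which have at least $3z$ vertices. This is impossible.
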